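\title{Admissible colored partitions, nested walks, and periodic products}

\begin{abstract}
We consider colored partitions whose parts come from an array with $2\ell-1$ rows and whose frequencies sum to at most $k$ along every downward path of the array, with initial conditions $k_0,\dots,k_\ell$ of sum $k$. We prove the conjecture, posed by Primc, that their generating function is an infinite periodic product with modulus $2\ell+2k$, and we give the product explicitly in two dual forms. The proof encodes an admissible partition as $k$ nested walks in a strip, solves the recurrence for these walks by an alternating sum over a reflection group, and evaluates the sum by Macdonald's identity for $C_k^{(1)}$. It applies to arrays of every width $w\ge2$ and both parity patterns, and it gives a formula for the generating function that also records the number of parts.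
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Admissible colored partitions}

Fix an integer $\ell\ge2$ and put $w=2\ell-1$. Let $\mathcal N$ be the array with $w$ rows in which row $2i-1$ holds the even numbers $2_i,4_i,6_i,\dots$ for $1\le i\le\ell$, row $2i$ holds the odd numbers $1_i,3_i,5_i,\dots$ for $1\le i\le\ell-1$, and the number $a$ stands in column $a$. The subscript is a color. For $w=5$ the array is
\[
\begin{matrix} &2_1& &4_1& &6_1& &8_1\\ 1_1& &3_1& &5_1& &7_1& \\ &2_2& &4_2& &6_2& &8_2\\ 1_2& &3_2& &5_2& &7_2& \\ &2_3& &4_3& &6_3& &8_3\end{matrix}\quad\dots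
\]
A \emph{colored partition} of $n$ is an expression $n=\sum_{a\in\mathcal N}f_a\cdot a$ with frequencies $f_a\in\mathbb N_0=\{0,1,2,\dots\}$, all but finitely many equal to $0$. We write each $f_a$ in the place of $a$ and obtain the array of frequencies.

Let $k_0,\dots,k_\ell\in\mathbb N_0$ with $k=k_0+\dots+k_\ell>0$. Extend the array of frequencies by one extra entry at the left end of each row, in column $0$ in the odd rows and in column $-1$ in the even rows. Read from the bottom row to the top row, the extra entries are
\[
[k_0,k_1,0,k_2,0,k_3,0,\dots,0,k_{\ell-1},k_\ell].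
\]
A \emph{downward path} is a choice of one entry in each row of the extended array such that the entries chosen in consecutive rows stand in neighboring columns. The partition is \emph{$(k_0,\dots,k_\ell)$-admissible} (the term in \cite{Primc} carries the superscript ``odd'') if the entries of every downward path have sum at most $k$. Let $a_n$ be the number of admissible partitions of $n$, with $a_0=1$.

The paths that avoid the extra entries bound the total frequency of parts of nearly equal size. The path through all extra entries has sum exactly $k$, and the paths through some of them are initial conditions on the smallest parts.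

Every power series with integer coefficients and constant term $1$ can be written in exactly one way as $\prod_{j\ge1}(1-q^j)^{-c_j}$ with $c_j\in\mathbb Z$, since comparing coefficients of $q,q^2,\dots$ determines $c_1,c_2,\dots$ in turn. The series is an \emph{infinite periodic product with modulus $M$} if $c_{j+M}=c_j$ for all $j$. For instance, $\mathcal N$ consists of $\ell-1$ copies of the positive integers and one more copy of the even ones, so all colored partitions together have a generating function with $c_j=\ell-1$ for odd $j$ and $c_j=\ell$ for even $j$. The question is whether periodicity survives the restriction.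

\medskip\noindent\textbf{Conjecture} (\cite{Primc})\textbf{.} \emph{For all $\ell\ge2$ and $k_0,\dots,k_\ell\in\mathbb N_0$ with $k>0$, the series $\sum_{n\ge0}a_nq^n$ is an infinite periodic product with modulus $2\ell+2k$.}

\begin{example}\label{ex:l2}
Let $\ell=2$. The rows are $2_1,4_1,\dots$; $1_1,3_1,\dots$; $2_2,4_2,\dots$. With $f_{0_1}=k_2$ and $f_{0_2}=k_0$, admissibility means
$f_{(a\pm1)_1}+f_{a_1}+f_{(a\pm1)_2}\le k$ for all odd $a\ge1$ and all four choices of signs.

For $(k_0,k_1,k_2)=(0,1,0)$ this says that no part is repeated and no two parts lie on a common downward path. The admissible partitions of $1,\dots,6$ are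
\[
1_1;\quad 2_1,\,2_2;\quad 3_1;\quad 4_1,\,4_2,\,1_1{+}3_1;\quad 5_1,\,1_1{+}4_1,\,1_1{+}4_2;\quad 6_1,\,6_2,\,1_1{+}5_1,\,2_1{+}4_1,\,2_2{+}4_2.
\]
The series $1+q+2q^2+q^3+3q^4+3q^5+5q^6+\cdots$ agrees up to $q^6$ with $(1-q^3)$ times the series $1+q+2q^2+2q^3+4q^4+5q^5+7q^6+\cdots$ of partitions into parts $1,2,4,5$. Hence $(c_1,\dots,c_6)=(1,1,-1,1,1,0)$. The symmetry $c_j=c_{6-j}$ suggests the modulus $6=2\ell+2k$, and $c_3=-1$ shows why negative exponents must be allowed.

For $(k_0,k_1,k_2)=(1,0,1)$ the initial conditions are $f_{1_1}=0$, $f_{2_1}\le1$, $f_{2_2}\le1$. The admissible partitions of $2,\dots,5$ are $2_1,2_2$; $3_1$; $4_1,4_2,2_1{+}2_2$; $5_1,2_1{+}3_1,2_2{+}3_1$, so the series begins $1+2q^2+q^3+3q^4+3q^5$.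
\end{example}

\subsection{The product formulas}

Throughout,
\[
(x;p)_\infty=\prod_{n\ge0}(1-xp^n),\qquad \theta(x;p)=(x;p)_\infty(p/x;p)_\infty,\qquad (q)_r=\prod_{i=1}^r(1-q^i),
\]
$(x_1,\dots,x_j;p)_\infty=\prod_i(x_i;p)_\infty$, and $1/(q)_r=0$ for $r<0$. For integers $1\le a\le M-1$,
\begin{equation}\label{eq:thetaperiodic}
\theta(q^a;q^M)=\prod_{j\ge1,\ j\equiv a}(1-q^j)\prod_{j\ge1,\ j\equiv-a}(1-q^j)\qquad(\text{congruences mod }M),
\end{equation}
so these theta functions are periodic products with modulus $M$.

\begin{theorem}\label{thm:main}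
Let $N=\ell+k$. Let $i_1\ge i_2\ge\dots\ge i_k$ be the sequence in which each $i\in\{0,\dots,\ell\}$ occurs $k_i$ times, and put $h_t=\ell-i_t+t-\frac12$. Then $\frac12\le h_1<\dots<h_k\le N-\frac12$ and
\[
\sum_{n\ge0}a_nq^n=\left(\frac{(q^{2N};q^{2N})_\infty}{(q;q)_\infty}\right)^{k}\prod_{t=1}^k\theta(q^{2h_t};q^{2N})\prod_{1\le s<t\le k}\theta(q^{h_t-h_s};q^{2N})\,\theta(q^{h_t+h_s};q^{2N}).
\]
The exponents $2h_t$ and $h_t\pm h_s$ are integers in $[1,2N-1]$, so the right side is an infinite periodic product with modulus $2\ell+2k$, and the conjecture holds.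
\end{theorem}

This product runs over pairs among $k$ numbers. The same series is also a product over pairs among $\ell$ numbers; we call this the level--rank dual form.

\begin{theorem}\label{thm:dual}
Let $N=\ell+k$ and $b_j=k_0+\dots+k_{j-1}+j-\frac12$ for $1\le j\le\ell$. Then
\[
\sum_{n\ge0}a_nq^n=\frac{(q^{2N};q^{2N})_\infty^{\ell}}{(q;q)_\infty^{\ell-1}(q^2;q^2)_\infty}\prod_{1\le i<j\le\ell}\theta(q^{b_j-b_i};q^{2N})\,\theta(q^{b_i+b_j};q^{2N}).
\]
\end{theorem}

Here the denominator is the generating function of all colored partitions, and the remaining factors record the effect of admissibility. For $\ell=2$ they are $(p;p)_\infty^2\,\theta(q^{k_1+1};p)\,\theta(q^{2k_0+k_1+2};p)$ with $p=q^{2k+4}$. For $(0,1,0)$ the series is therefore $(q^3;q^6)_\infty/(q,q^2,q^4,q^5;q^6)_\infty$, and for $(1,0,1)$ the exponents are $(c_1,\dots,c_8)=(0,2,1,0,1,2,0,0)$; both agree with the lists in Example~\ref{ex:l2}.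

\subsection{Arrays of arbitrary width}\label{sub:general}

The proof uses neither that $w$ is odd nor that the top row holds the even numbers, so we work in a setting that allows both to change. Let $w\ge2$, $T=w+1$ and $e\in\{0,1\}$. Give row $j$ the \emph{height} $H=w+2-j$, so that the top row has height $T$ and the bottom row has height $2$. The array $\mathcal N_{w,e}$ has one part of size $a$ at each position $(a,H)$ with $a\ge1$, $2\le H\le T$, $a\equiv H+e\pmod2$. Let
\[
I_e=\{H:0\le H\le T,\ H\equiv e \bmod 2\},
\]
and let numbers $d_H\in\mathbb N_0$, $H\in I_e$, be given with $\sum_Hd_H=k>0$. The extended array has extra entries at $(0,H)$ for $H\equiv e$ and at $(-1,H)$ for $H\not\equiv e$, where $2\le H\le T$. The number $d_H$ is put at $(-1,H+1)$ if $1\le H\le T-1$, at $(0,T)$ if $H=T$, and at $(0,2)$ if $H=0$; all other extra entries are $0$. (The hypothesis $w\ge2$ makes $(0,T)$ and $(0,2)$ different positions.) Downward paths are defined as before, and a partition is \emph{admissible} if all downward path sums are at most $k$. Let $G$ be the generating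 function of admissible partitions.

The original problem is the case $w=2\ell-1$, $T=2\ell$, $e=0$, $d_{2i}=k_i$: from the bottom, the extra entries are $k_0$ at $(0,2)$, $k_1$ at $(-1,3)$, $0$ at $(0,4)$, $k_2$ at $(-1,5)$, and so on up to $k_{\ell-1}$ at $(-1,2\ell-1)$ and $k_\ell$ at $(0,2\ell)$.

\begin{theorem}\label{thm:general}
Let $H_1\ge\dots\ge H_k$ be the sequence in which each $H\in I_e$ occurs $d_H$ times. Put $2N=w+1+2k$ and $2h_t=T-H_t+2t-1$. Then
\[
G=\left(\frac{(q^{2N};q^{2N})_\infty}{(q;q)_\infty}\right)^{k}\prod_{t=1}^k\theta(q^{2h_t};q^{2N})\prod_{1\le s<t\le k}\theta(q^{h_t-h_s};q^{2N})\,\theta(q^{h_t+h_s};q^{2N}),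
\]
an infinite periodic product with modulus $w+1+2k$.
\end{theorem}

The last assertion follows from the formula and \eqref{eq:thetaperiodic}. Indeed, $0\le H_t\le T$ gives $1\le2h_t\le T+2k-1=2N-1$. For $s<t$ we have $h_t-h_s=\frac12(H_s-H_t)+t-s\ge1$, and $h_t\pm h_s\in\mathbb Z$ because all $H_t$ have the same parity; hence $1\le h_t-h_s\le N-1$ and $2\le h_t+h_s\le2N-2$. Theorem~\ref{thm:main} is the case $T=2\ell$, $H_t=2i_t$.

For $w=2n+1$ and $e=1$ the odd numbers stand in rows $1,3,\dots$, the extra entries from the bottom are $[d_1,0,d_3,0,\dots,d_{2n+1}]$, and the modulus is $2n+2+2k$. For $w=2n$ the modulus is $2n+1+2k$. In the smallest case $w=2$, $e=0$ every positive integer occurs once, and admissibility reads $f_a+f_{a+1}\le k$ for $a\ge1$ and $f_1\le d_2$. For $k=1$ Theorem~\ref{thm:general} then says that partitions into parts differing by at least $2$ have the generating function $1/(q,q^4;q^5)_\infty$ (take $H_1=2$), and those that also avoid the part $1$ have $1/(q^2,q^3;q^5)_\infty$ (take $H_1=0$). These are the Rogers--Ramanujan identities.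

\subsection{Outline}

A bound on a maximum over paths is hard to put into a generating function. Section~\ref{sec:walks} replaces it by geometry: admissible partitions correspond to $k$ nested walks in the strip $0\le H\le T$, and the parts are the peaks of the walks. Section~\ref{sec:recurrence} characterizes the generating function of such walks by a recurrence in time. Section~\ref{sec:single} solves the recurrence for one walk by reflecting in the two walls, and Section~\ref{sec:many} adds the reflections that keep $k$ walks nested. In Section~\ref{sec:product} the resulting alternating sum becomes a determinant of theta series, which factors; this proves Theorem~\ref{thm:general}. Section~\ref{sec:bivariate} records the number of parts (Theorem~\ref{thm:bivariate}), and Section~\ref{sec:dual} proves Theorem~\ref{thm:dual}.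

\section{From arrays to nested walks}\label{sec:walks}

We keep the setting of Section~\ref{sub:general}. A \emph{site} is a pair $(a,H)$ with $a\ge0$, $0\le H\le T$, $a\equiv H+e\pmod 2$; we call $a$ the time. A \emph{walk} is a sequence $P(0),P(1),\dots$ such that each $(a,P(a))$ is a site and $|P(a+1)-P(a)|=1$. It has a \emph{peak} at $(a,H)$ if $a\ge1$, $H\ge2$, $P(a)=H$ and $P(a\pm1)=H-1$. A turn at height $1$ is not a peak. Walks $P_1,\dots,P_k$ are \emph{nested} if $P_1(a)\ge\dots\ge P_k(a)$ for all $a$; they may touch and overlap.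

For $k=1$ the link with arrays is visible directly. If no two parts lie on a downward path, draw below each part the cone of slopes $\pm1$; the outline of the union of the cones is a mountain range whose summits are the parts. The heights $0$ and $1$, which carry no parts, give the outline room to zigzag where there is no mountain. For general $k$ the largest sum along a path from the top row to a given position takes values in $\{0,\dots,k\}$, and its $k$ level curves are the walks. Figure~\ref{fig:walks} shows an example.

\begin{figure}[ht]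
\centering
\begin{tikzpicture}[xscale=0.9,yscale=0.7]
\foreach \x in {0,2,4,6,8} \foreach \y in {0,2,4} \fill[gray] (\x,\y) circle (1.5pt);
\foreach \x in {1,3,5,7,9} \foreach \y in {1,3} \fill[gray] (\x,\y) circle (1.5pt);
\draw[thick] (0,4.08)--(1,3.08)--(2,4.08)--(4,2.08)--(5,3.08)--(8,0.08)--(9,1.08);
\draw[thick,dashed] (0,-0.08)--(1,0.92)--(2,-0.08)--(4,1.92)--(6,-0.08)--(7,0.92)--(8,-0.08)--(9,0.92);
\node[above] at (2,4.1) {$2_1$};
\node[above] at (5,3.1) {$5_1$};
\node[below] at (4,1.6) {$4_2$};
\foreach \y in {0,...,4} \node[left] at (-0.4,\y) {\small$\y$};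
\foreach \x in {0,...,9} \node[below] at (\x,-0.4) {\small$\x$};
\end{tikzpicture}
\caption{The $(1,0,1)$-admissible partition $11=2_1+4_2+5_1$ for $\ell=2$ as two nested walks in the strip $0\le H\le4$ (time to the right, height upward). The walks start at heights $4$ and $0$. The solid walk has peaks at $(2,4)$ and $(5,3)$, the dashed walk at $(4,2)$; turns at height $1$ are not peaks.}
\label{fig:walks}
\end{figure}

\begin{proposition}\label{prop:bijection}
The rule $f_{(a,H)}=\#\{t:P_t\text{ has a peak at }(a,H)\}$ defines a bijection from the nested $k$-tuples of walks with $P_t(0)=H_t$ and finitely many peaks onto the admissible arrays of frequencies. Hence $G=\sum q^{\text{sum of the times of all peaks}}$, summed over these tuples.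
\end{proposition}

\begin{proof}
\emph{Step 1: nested walks as functions on sites.} For nested walks let $\nu(a,H)=\#\{t:P_t(a)\ge H\}$. Then $\nu$ has values in $\{0,\dots,k\}$; it equals $k$ at heights $0$ and $1$ (at a site $(a,1)$ all $P_t(a)$ are odd); and, because $P_t(a\pm1)\ge H+1$ implies $P_t(a)\ge H$,
\begin{equation}\label{eq:M}
\nu(a,H)\ge\nu(a\pm1,H+1)\qquad\text{whenever both points are sites.}
\end{equation}
By nestedness $\nu(a,H)\ge t$ if and only if $P_t(a)\ge H$, so $\nu$ determines the walks. Conversely, let $\nu$ have these three properties and put $P_t(a)=\max\{H:\nu(a,H)\ge t\}$. If $H=P_t(a)\ge1$, then \eqref{eq:M} gives $\nu(a\pm1,H-1)\ge t$, so $P_t(a\pm1)\ge P_t(a)-1$; for $H=0$ this inequality is trivial. Thus consecutive values differ by at most $1$, and by parity by exactly $1$. The $P_t$ are nested walks. Since $\nu(a,H)\ge\nu(a+1,H+1)\ge\nu(a,H+2)$, we have $P_t(a)\ge H$ if and only if $\nu(a,H)\ge t$, so the counting function of these walks is $\nu$.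

\emph{Step 2: $\nu$ in terms of the peaks.} Let $a\ge1$, $H\ge2$, and $J_\pm=\{t:P_t(a\pm1)\ge H+1\}$. Every $t\in J_+\cup J_-$ has $P_t(a)\ge H$. If $P_t(a)\ge H$ and $t\notin J_+\cup J_-$, then $P_t(a\pm1)\le H-1$ by parity, so $P_t$ has a peak at $(a,H)$; the converse also holds. By nestedness $J_+$ and $J_-$ are initial segments of $\{1,\dots,k\}$, so their union is the larger one. Therefore, with $\nu(\cdot,T+1)=0$,
\begin{equation}\label{eq:R}
\nu(a,H)=f_{(a,H)}+\max\big(\nu(a-1,H+1),\nu(a+1,H+1)\big)\qquad(a\ge1,\ H\ge2).
\end{equation}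
The condition $P_t(0)=H_t$ means $\nu(0,H)=K_H$ for $H\in I_e$, where $K_H=\sum_{H'\ge H}d_{H'}$.

Now let $f\ge0$ be any finitely supported array, and define $\nu$ by $\nu(0,H)=K_H$, by \eqref{eq:R} from the top row downward, and by $\nu=k$ at heights $0,1$. By Step~1 and \eqref{eq:R}, $f$ is the peak array of at most one nested tuple, and it is the peak array of one exactly if $\nu\le k$ and \eqref{eq:M} holds. The instances of \eqref{eq:M} with $a\ge1$, $H\ge2$ follow from \eqref{eq:R}, those with $H\le1$ follow from $\nu\le k$, and those with $a=0$ remain. So $f$ comes from a nested tuple if and only if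
\begin{itemize}
\item[(i)] $\nu(a,H)\le k$ for all sites with $a\ge1$, $H\ge2$, and
\item[(ii)] $\nu(1,H+1)\le K_H$ for all $H\in I_e$ with $1\le H\le T-1$.
\end{itemize}
It remains to show that $f$ is admissible if and only if (i) and (ii) hold.

\emph{Step 3: $\nu$ is a maximal path sum.} For a position $(a,J)$ of the extended array let $L(a,J)$ be the largest sum along a downward path segment from the top row to $(a,J)$. Then $L(a,J)$ is the entry at $(a,J)$ plus the maximum of $L$ over the neighbors $(a\pm1,J+1)$ that exist, and $f$ is admissible if and only if $L\le k$ at height $2$. We claim: \emph{if $2\le J\le T$ and (ii) holds for all $H\ge J$, then $L(a,J)=\nu(a,J)$ for $a\ge1$; $L(-1,J)=K_{J-1}$ if $J\not\equiv e$; and $L(0,J)=K_J$ if $J\equiv e$, except that $L(0,2)=d_0+K_2=k$ if $e=0$.}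

We use downward induction on $J$. At $J=T\ge3$ we have $L(a,T)=f_{(a,T)}=\nu(a,T)$, and the extra entry is $d_T=K_T$ at $(0,T)$ or $d_{T-1}=K_{T-1}$ at $(-1,T)$. Let $J\le T-1$. The claim holds at height $J+1\ge3$, where the exception does not occur. If $J\not\equiv e$, then $L(-1,J)=d_{J-1}+L(0,J+1)=d_{J-1}+K_{J+1}=K_{J-1}$. If $J\equiv e$, then $L(0,J)$ is the entry at $(0,J)$ plus $\max(K_J,\nu(1,J+1))$, and this maximum is $K_J$ by (ii) for $H=J$; the entry is $d_0$ if $J=2$ and $0$ otherwise. For $a\ge1$, $L(a,J)$ obeys the same rule \eqref{eq:R} as $\nu(a,J)$, with the same values at height $J+1$, including $L(0,J+1)=K_{J+1}=\nu(0,J+1)$ when $a=1$.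

\emph{Step 4: the equivalence.} Assume (i) and (ii). At height $2$ we have $L(a,2)=\nu(a,2)\le k$ for $a\ge1$, and $L(0,2)=k$ if $e=0$, $L(-1,2)=K_1=k$ if $e=1$. So $f$ is admissible.

Conversely, let $f$ be admissible. Suppose that (ii) fails, and let $H$ be the largest height where it fails. The claim applies with $J=H+1$ and gives $L(1,H+1)=\nu(1,H+1)>K_H$. If $H=1$, this reads $L(1,2)>k$, a contradiction. If $H\ge2$, continue a maximal segment along $(0,H),(-1,H-1),(0,H-2),(-1,H-3),\dots$ down to height $2$. This adds $d_{H-2},d_{H-4},\dots$, ending with $d_0$ at $(0,2)$ if $e=0$ and with $d_1$ at $(-1,2)$ if $e=1$, so the path sum exceeds $K_H+\sum_{H'<H}d_{H'}=k$, again a contradiction. So (ii) holds and $L=\nu$ for $a\ge1$. By \eqref{eq:R}, $\nu(a,H)\le\nu(a+1,H-1)\le\dots\le\nu(a+H-2,2)=L(a+H-2,2)\le k$, which is (i).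
\end{proof}

\section{A recurrence in time}\label{sec:recurrence}

To count nested walks step by step we must know, at each time, where the walks are and which of them would complete a peak by stepping down. A \emph{state} $\sigma$ at time $v\ge0$ consists of sites $(v,P_t)$ with $T\ge P_1\ge\dots\ge P_k\ge0$ and a \emph{type} $A$ or $B$ for each $t$, where $B$ is allowed only if $P_t\ge2$. Type $B$ stands for ``has just stepped up to a height at least $2$''. A \emph{continuation} of $\sigma$ is a nested $k$-tuple of walks on the times $\ge v$ that start at the given sites and have finitely many peaks. Its \emph{weight} is the sum of the times of all peaks at times $>v$, plus $v$ for each walk of type $B$ whose first step is down. Let $V(\sigma)=\sum q^{\text{weight}}$ over all continuations. By Proposition~\ref{prop:bijection}, $G=V(\sigma_0)$, where $\sigma_0$ is the state at time $0$ with heights $H_t$ and all types $A$.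

A walk that steps up to a height $\ge2$ at time $a+1$ has a peak at a time $\ge a+1$, because it cannot rise above $T$. So a walk with no peak after time $a$ steps down from every height $\ge1$ and up from height $0$: from time $a$ on it descends to $0$ and then alternates $0,1,0,1,\dots$. In a continuation of weight $\le n$ no peak occurs after time $\max(n,v)$, so the continuation is determined by finitely many steps. Hence $V(\sigma)$ is a well-defined power series.

A \emph{move} from $\sigma$ is a choice of ``up'' or ``down'' for each walk such that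
\begin{itemize}
\item[(a)] walks at height $T$ go down,
\item[(b)] walks at height $0$ go up,
\item[(c)] there is no $t$ such that walks $t$ and $t+1$ are at the same site, $t$ goes down and $t+1$ goes up.
\end{itemize}
Different sites at the same time differ in height by at least $2$, so (c) says exactly that the new positions are nested. The move leads to the state $\sigma'$ at time $v+1$ whose types are $A$ after a down step, $B$ after an up step to a height $\ge2$, and $A$ after the step $0\to1$. If $b$ is the number of walks of type $B$ that go down, then splitting off the first step gives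
\begin{equation}\label{eq:rec}
V(\sigma)=\sum_{\text{moves from }\sigma}q^{vb}\,V(\sigma').
\end{equation}

This recurrence expresses the present through the future, so a condition at $v\to\infty$ replaces an initial condition. We work with formal Laurent series in $q^{1/2}$ with integer coefficients. The \emph{order} $\operatorname{ord}$ of a series is the least exponent that occurs, and $O(q^n)$ denotes a series of order $\ge n$. An infinite sum converges, and may be rearranged, if for each $n$ only finitely many terms have order below $n$. Let $\chi(\sigma)=1$ if all types of $\sigma$ are $A$, and $\chi(\sigma)=0$ otherwise.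

\begin{lemma}\label{lem:unique}
Let $\Phi$ assign a Laurent series to each state. Suppose that $\Phi$ satisfies \eqref{eq:rec} and that for each $n$ we have $\Phi(\sigma)=\chi(\sigma)+O(q^n)$ for all states at all sufficiently large times. Then $\Phi=V$.
\end{lemma}

\begin{proof}
First, $V(\sigma)=\chi(\sigma)+O(q^v)$ for $\sigma$ at time $v$. If all types are $A$, there is exactly one continuation without peaks, namely $P_t(a)=\max(P_t-(a-v),\epsilon_a)$ with $\epsilon_a\in\{0,1\}$, $\epsilon_a\equiv a+e$; it is nested and has weight $0$, and every other continuation has weight $\ge v+1$. If some walk has type $B$, it steps down at once, which costs $v$, or it steps up and has a later peak; so every weight is $\ge v$.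

The difference $\Phi-V$ satisfies \eqref{eq:rec}, a finite sum whose coefficients $q^{vb}$ have order $\ge0$ because $v\ge0$. So the least order of $\Phi-V$ over the states at time $v$ is at least the least order at time $v+1$, and hence at any later time. The latter tends to infinity, so $\Phi-V=0$.
\end{proof}

\section{A single walk}\label{sec:single}

\subsection{Walks without walls}

Give the site $(v,H)$ the coordinates $\alpha=\frac{v+H}2$, $\beta=\frac{v-H}2$. They lie in $\frac12\mathbb Z$, with $\alpha+\beta=v$ and $\alpha-\beta=H$; an up step is $\alpha\to\alpha+1$ and a down step is $\beta\to\beta+1$. To find solutions of \eqref{eq:rec}, remove both walls and consider one walk that eventually descends forever, every turn from up to down being a peak. If it starts at $(\alpha,\beta)$ with type $A$, it is determined by its peaks $(\alpha_i,\beta_i)$, which satisfy $\alpha<\alpha_1<\dots<\alpha_r$ and $\beta-1<\beta_1<\dots<\beta_r$ and are otherwise arbitrary. Its weight $\sum_i\alpha_i+\sum_i\beta_i$ splits into two independent parts. So for $x\in\frac12\mathbb Z$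 let
\[
E_r(x)=\sum_{x<x_1<\dots<x_r}q^{x_1+\dots+x_r}=\frac{q^{rx+r(r+1)/2}}{(q)_r}\qquad(x_i\in x+\mathbb Z),
\]
with $E_r=0$ for $r<0$. (Subtracting $x+i$ from $x_i$ leaves a partition with at most $r$ parts.) The walk without walls has the generating function $\sum_rE_r(\alpha)E_r(\beta-1)$. One such function cannot satisfy the conditions at the walls. We obtain a family by letting the numbers of $\alpha_i$ and of $\beta_i$ differ by a fixed amount: for $m\in\mathbb Z$ and $\alpha,\beta\in\frac12\mathbb Z$ with $v=\alpha+\beta\in\mathbb Z$ put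
\[
F_m(\alpha,\beta)=\sum_{r}E_{r+m}(\alpha)E_r(\beta-1).
\]
With $s=r+m$, the $r$-th term vanishes unless $r,s\ge0$, and then its order is
\begin{equation}\label{eq:ord}
\tfrac{s^2}2+\tfrac{r^2}2+s(\alpha+\tfrac12)+r(\beta-\tfrac12).
\end{equation}
This tends to infinity with $r$, so $F_m(\alpha,\beta)$ is a Laurent series.

\begin{lemma}\label{lem:F}
For all $m,\alpha,\beta$ as above,
\begin{align}
F_m(\alpha,\beta)&=q^{m\alpha+m(m+1)/2}\sum_r\frac{q^{r(r+m)+rv}}{(q)_r(q)_{r+m}},\label{eq:closed}\\
F_m(\alpha,\beta)-F_m(\alpha+1,\beta)&=q^{\alpha+1}F_{m-1}(\alpha+1,\beta),\label{eq:da}\\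
F_m(\alpha,\beta)-F_m(\alpha,\beta+1)&=q^{\beta}F_{m+1}(\alpha,\beta+1),\label{eq:db}\\
F_{-m}(\alpha,\beta)&=q^{-m(\alpha-\beta+1)}F_m(\alpha,\beta).\label{eq:sym}
\end{align}
\end{lemma}

\begin{proof}
Expanding $(r+m)\alpha+\frac{(r+m)(r+m+1)}2+r(\beta-1)+\frac{r(r+1)}2=m\alpha+\frac{m(m+1)}2+r(r+m)+rv$ gives \eqref{eq:closed}. According to whether $x_1=x+1$ or not, $E_r(x)-E_r(x+1)=q^{x+1}E_{r-1}(x+1)$. Applied to $E_{r+m}(\alpha)$ this gives \eqref{eq:da}; applied to $E_r(\beta-1)$ it gives $q^\beta\sum_rE_{r+m}(\alpha)E_{r-1}(\beta)$, which is the right side of \eqref{eq:db}. For \eqref{eq:sym} put $\delta=\alpha-\beta+1$. Since $E_s(x+\delta)=q^{\delta s}E_s(x)$, we have $F_m=\sum_rq^{\delta(r+m)}E_{r+m}(\beta-1)E_r(\beta-1)$, and replacing $r$ by $r+m$ in the same formula for $F_{-m}$ gives $F_{-m}=\sum_rq^{\delta r}E_r(\beta-1)E_{r+m}(\beta-1)$.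
\end{proof}

A walk without walls of type $B$ at $(\alpha,\beta)$ has a first peak with $\alpha_1\ge\alpha$ and $\beta_1=\beta$, so its generating function is $\sum_rE_{r+1}(\alpha-1)\,q^\beta E_r(\beta)=q^\beta F_1(\alpha-1,\beta+1)$. Accordingly we define
\[
A_m(\alpha,\beta)=F_m(\alpha,\beta),\qquad B_m(\alpha,\beta)=q^{\beta}F_{m+1}(\alpha-1,\beta+1).
\]
For every $m$ the pair $A_m,B_m$ satisfies the recurrence of one walk away from the walls:
\begin{align}
A_m(\alpha,\beta)&=A_m(\alpha,\beta+1)+B_m(\alpha+1,\beta),\label{eq:stepA}\\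
B_m(\alpha,\beta)&=q^{v}A_m(\alpha,\beta+1)+B_m(\alpha+1,\beta).\label{eq:stepB}
\end{align}
Indeed $B_m(\alpha+1,\beta)=q^\beta F_{m+1}(\alpha,\beta+1)$, so \eqref{eq:stepA} is \eqref{eq:db}; and \eqref{eq:da} gives $F_{m+1}(\alpha-1,\beta+1)=F_{m+1}(\alpha,\beta+1)+q^{\alpha}F_m(\alpha,\beta+1)$, which is \eqref{eq:stepB} after multiplication by $q^\beta$.

\subsection{Reflection in the two walls}\label{sub:k1}

Let $k=1$. We look for coefficients $\gamma_m$, independent of the site, such that $\sum_m\gamma_mA_m$ and $\sum_m\gamma_mB_m$ satisfy \eqref{eq:rec}. At heights $1\le H\le T-1$ this holds by \eqref{eq:stepA} and \eqref{eq:stepB} for every choice of the $\gamma_m$. At height $T$ the up term must vanish. By \eqref{eq:sym}, if $\alpha-\beta=T$,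
\begin{equation}\label{eq:top}
B_{y-1}(\alpha+1,\beta)=q^\beta F_y(\alpha,\beta+1),\qquad F_{-y}(\alpha,\beta+1)=q^{-Ty}F_y(\alpha,\beta+1),
\end{equation}
so the terms of $\sum_y\gamma_{y-1}B_{y-1}(\alpha+1,\beta)$ cancel in pairs if $\gamma_{-y-1}=-q^{Ty}\gamma_{y-1}$. At height $0$ the walk steps up and keeps type $A$, so the sum must take the same value at $(\alpha,\alpha)$ and $(\alpha+1,\alpha)$. By \eqref{eq:da} and \eqref{eq:sym},
\begin{equation}\label{eq:bottom}
A_{z+1}(\alpha,\alpha)-A_{z+1}(\alpha+1,\alpha)=q^{\alpha+1}F_z(\alpha+1,\alpha),\qquad F_{-z}(\alpha+1,\alpha)=q^{-2z}F_z(\alpha+1,\alpha),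
\end{equation}
so it suffices that $\gamma_{1-z}=-q^{2z}\gamma_{1+z}$.

The walls thus act on $m$ by the reflections $m\mapsto-2-m$ and $m\mapsto2-m$. The condition at infinity asks for $\gamma_0=1$, because $A_0=1+O(q^{v+1})$ by \eqref{eq:closed}. The orbit of $0$ consists of the even integers, and the two rules give successively $\gamma_{-2}=-q^T$, $\gamma_2=-q^{-2}$, $\gamma_4=q^{-6}\cdot q^T$, \dots. In general
\[
\gamma_{2j}=(-1)^jq^{(T-2)j(j+1)/2-Tj},\qquad\gamma_{2j+1}=0;
\]
the exponent changes by $T(2j+1)$ under $j\mapsto-1-j$ and by $2(2j-1)$ under $j\mapsto1-j$, as the rules with $y=2j+1$ and $z=2j-1$ require. Convergence and the condition at infinity are checked for all $k$ in Section~\ref{sec:many}; then Lemma~\ref{lem:unique} gives $G=\sum_j\gamma_{2j}A_{2j}(\frac H2,-\frac H2)$ for a walk starting at height $H$.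

Two standard identities finish the case $k=1$. The \emph{Durfee rectangle identity} states that for every $m\in\mathbb Z$
\begin{equation}\label{eq:durfee}
\sum_r\frac{q^{r(r+m)}}{(q)_r(q)_{r+m}}=\frac1{(q;q)_\infty}.
\end{equation}
(For $m\ge0$, sort partitions $\lambda$ by the largest $r\ge0$ such that the diagram contains $r$ rows of length $r+m$; to the right of this rectangle is a partition with at most $r$ parts, and below it one with parts at most $r+m$. The substitution $r\to r-m$ exchanges $m$ and $-m$.) The \emph{Jacobi triple product identity} states that for $|p|<1$, $x\ne0$,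
\begin{equation}\label{eq:jtp}
\sum_{j\in\mathbb Z}(-1)^jp^{j(j-1)/2}x^j=(p;p)_\infty\,\theta(x;p).
\end{equation}
At time $0$, \eqref{eq:closed} and \eqref{eq:durfee} give
\begin{equation}\label{eq:time0}
F_m(\tfrac H2,-\tfrac H2)=\frac{q^{mH/2+m(m+1)/2}}{(q;q)_\infty}.
\end{equation}
Since $(T-2)\frac{j(j+1)}2-Tj+jH+j(2j+1)=(T+2)\frac{j(j-1)}2+(H+1)j$, we obtain
\[
G=\frac1{(q;q)_\infty}\sum_j(-1)^jq^{(T+2)j(j-1)/2+(H+1)j}=\frac{(q^{T+2};q^{T+2})_\infty}{(q;q)_\infty}\,\theta(q^{H+1};q^{T+2}).
\]
As $\theta(x;p)=\theta(p/x;p)$, this is Theorem~\ref{thm:general} for $k=1$, where $2N=T+2$ and $2h_1=T-H+1$. The modulus is the sum of $T-2$, coming from the walls, and $4$, coming from \eqref{eq:time0}.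

\section{Nested walks as an alternating sum}\label{sec:many}

For $k$ walks, products of $k$ factors $A_{m_t}$ or $B_{m_t}$ satisfy the recurrence of $k$ independent walks. The new requirement is (c). If walks $t$ and $t+1$ are at $(\alpha,\beta)$, the forbidden move produces
\begin{equation}\label{eq:cross}
A_{m_t}(\alpha,\beta+1)\,B_{m_{t+1}}(\alpha+1,\beta)=q^\beta F_{m_t}(\alpha,\beta+1)\,F_{m_{t+1}+1}(\alpha,\beta+1),
\end{equation}
which is symmetric in $m_t$ and $m_{t+1}+1$. In the variables $y_t=m_t+t$ this symmetry is the interchange of $y_t$ and $y_{t+1}$. The top wall acts on the first walk by $y_1\mapsto-y_1$, see \eqref{eq:top}. The bottom wall acts on the last walk by changing the sign of $m_k-1=y_k-(k+1)$, see \eqref{eq:bottom}; that is, by $y_k\mapsto2\kappa-y_k$ with $\kappa=k+1$. The interchanges and $y_1\mapsto-y_1$ generate all signed permutations, and adding $y_k\mapsto2\kappa-y_k$ gives all translations by $2\kappa\mathbb Z^k$. The group so obtained is the affine Weyl group of type $C_k$, and we sum over the orbit of the point $y^0=(1,\dots,k)$,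 where all $m_t=0$.

\subsection{The coefficients}

Let $\mathcal O$ be the set of $y\in\mathbb Z^k$ of the form $y_t=\varepsilon_t\pi(t)+2\kappa n_t$ with $\pi\in S_k$, $\varepsilon_t=\pm1$, $n_t\in\mathbb Z$. The representation is unique, since $\pm1,\dots,\pm k$ are distinct modulo $2\kappa$. Put $\operatorname{sgn}(y)=\operatorname{sgn}(\pi)\prod_t\varepsilon_t$,
\[
\Psi(y)=\sum_{t=1}^k\Big(\frac{T-2}{4\kappa}y_t^2-\frac T2y_t\Big),
\]
and $c(y)=\operatorname{sgn}(y)\,q^{\Psi(y)-\Psi(y^0)}$ for $y\in\mathcal O$. For $k=1$ and $y=2j+1$ this is $\gamma_{2j}$. The exponents are integers: the quadratic part contributes $(T-2)\sum_t(\varepsilon_t\pi(t)n_t+\kappa n_t^2)$, and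
\begin{equation}\label{eq:even}
\sum_tm_t=\sum_ty_t-\sum_tt\quad\text{is even for }y\in\mathcal O,
\end{equation}
because $y_t\equiv\pi(t)\pmod 2$. Each of the three kinds of reflection maps $\mathcal O$ to itself and reverses $\operatorname{sgn}$, and $\Psi$ is chosen so that
\begin{itemize}
\item[(S)] $c$ changes sign when $y_t$ and $y_{t+1}$ are interchanged;
\item[(T)] $c(-y_1,y_2,\dots,y_k)=-q^{Ty_1}c(y)$;
\item[(B)] $c(y_1,\dots,y_{k-1},2\kappa-y_k)=-q^{2(y_k-\kappa)}c(y)$.
\end{itemize}
For (B), $\Psi$ changes by $\frac{T-2}{4\kappa}(4\kappa^2-4\kappa y_k)-\frac T2(2\kappa-2y_k)=(\kappa-y_k)(T-2-T)$.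

For types $X^{(t)}\in\{A,B\}$ and arguments $s_t=(\alpha_t,\beta_t)$, not necessarily sites and not necessarily at a common time, define
\begin{equation}\label{eq:Phi}
\Phi=\sum_{y\in\mathcal O}c(y)\prod_{t=1}^kX^{(t)}_{y_t-t}(s_t).
\end{equation}
The sum converges. Indeed, $\frac{x^2}2+\lambda x\ge\frac{x^2}4-\lambda^2$ for real $x,\lambda$, so \eqref{eq:ord} is at least $\frac14(r^2+s^2)-\mathrm{const}(\alpha,\beta)$, and $\max(r,s)\ge|m|$ gives $\operatorname{ord}F_m(\alpha,\beta)\ge\frac{m^2}4-\mathrm{const}(\alpha,\beta)$. The quadratic part of $\Psi$ is nonnegative because $T\ge2$. Hence the order of the $y$-term is bounded below by a quadratic polynomial in $y$ with positive definite leading part.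

\begin{lemma}\label{lem:rules}
In each rule the types and arguments that are not mentioned are arbitrary.
\begin{itemize}
\item[(V1)] $\Phi=0$ if $X^{(t)}=A$, $s_t=(\alpha,\beta+1)$ and $X^{(t+1)}=B$, $s_{t+1}=(\alpha+1,\beta)$.
\item[(V2)] $\Phi=0$ if $X^{(1)}=B$, $s_1=(\alpha+1,\beta)$ and $\alpha-\beta=T$.
\item[(V3)] If $X^{(k)}=A$, then $\Phi$ has the same value for $s_k=(\alpha,\alpha)$ and $s_k=(\alpha+1,\alpha)$.
\item[(V4)] If $t<k$, $X^{(t)}=X^{(t+1)}=A$ and $s_{t+1}=(\alpha+1,\beta)$, then $\Phi$ has the same value for $s_t=(\alpha,\beta)$ and $s_t=(\alpha+1,\beta)$.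
\end{itemize}
\end{lemma}

\begin{proof}
In each case the quantity to be shown zero is a convergent sum over $\mathcal O$, and we give a reflection that sends every term to the negative of itself. Reindexing by the reflection shows that the sum equals its negative.

(V1) By \eqref{eq:cross} the two factors are $q^\beta F_{y_t-t}(\alpha,\beta+1)F_{y_{t+1}-t}(\alpha,\beta+1)$, symmetric in $y_t,y_{t+1}$. Use (S).

(V2) By \eqref{eq:top} the first factor is multiplied by $q^{-Ty_1}$ under $y_1\mapsto-y_1$. Use (T).

(V3) By \eqref{eq:bottom} the difference of the two values has last factor $q^{\alpha+1}F_z(\alpha+1,\alpha)$ with $z=y_k-\kappa$, which is multiplied by $q^{-2z}$ under $y_k\mapsto2\kappa-y_k$. Use (B).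

(V4) By \eqref{eq:da} the difference of the two values has factors $q^{\alpha+1}F_{y_t-t-1}(\alpha+1,\beta)$ and $F_{y_{t+1}-t-1}(\alpha+1,\beta)$ in places $t$ and $t+1$; their product is symmetric in $y_t,y_{t+1}$. Use (S).
\end{proof}

Rule (V4) has no counterpart for $k=1$. It is needed when several walks stand at height $0$: the argument of (V3) for a walk $t<k$ would need the reflection $y_t\mapsto2(t+1)-y_t$, which does not preserve $\mathcal O$.

\subsection{The alternating sum counts nested walks}

For a state $\sigma$ let $\Phi(\sigma)$ be \eqref{eq:Phi} with the types and sites of $\sigma$.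

\begin{proposition}\label{prop:VPhi}
$V(\sigma)=\Phi(\sigma)$ for every state $\sigma$ at every time $v\ge0$.
\end{proposition}

\begin{proof}
We verify the two hypotheses of Lemma~\ref{lem:unique}.

\emph{The recurrence.} Suppose first that walks $j,\dots,k$ are at height $0$. They have type $A$ and argument $(\alpha,\alpha)$ with $\alpha=v/2$. Replace the argument by $(\alpha+1,\alpha)$ successively for $t=k,k-1,\dots,j$, using (V3) for $t=k$ and (V4) for $t<k$. The value of $\Phi$ does not change, and these walks now stand at $(v+1,1)$ with type $A$, as (b) prescribes.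

Next expand each factor at a height $\ge1$ by \eqref{eq:stepA} or \eqref{eq:stepB}. This writes $\Phi(\sigma)$ as a finite sum over all independent choices of directions for these walks, with a factor $q^v$ for each walk of type $B$ that goes down. A down step gives type $A$, and an up step, which leads to a height $\ge2$, gives type $B$. A choice that violates (c) contributes $0$ by (V1). Consider a choice that violates (a), say walk $i$ at height $T$ goes up. Walks $1,\dots,i$ are all at height $T$. If walk $1$ goes up, the contribution is $0$ by (V2). Otherwise some $t<i$ goes down while $t+1$ goes up, and (c) is violated. The remaining choices are exactly the moves from $\sigma$, so $\Phi$ satisfies \eqref{eq:rec}.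

\emph{The limit.} Let $v\ge T+1$ and $g=(v-T-1)/2\ge0$. At a site at time $v$ we have $\alpha\ge\frac v2$ and $\beta\ge\frac{v-T}2$. For $A_m$ both linear coefficients in \eqref{eq:ord} are at least $g$; for $F_{m+1}(\alpha-1,\beta+1)$ they are $\alpha-\frac12\ge0$ and $\beta+\frac12\ge0$. Using $\max(r,s)\ge|s-r|$ we get
\[
\operatorname{ord}A_m\ge\tfrac{m^2}2+|m|g,\qquad\operatorname{ord}B_m\ge g+\tfrac{(m+1)^2}2.
\]
For each $\delta\in\{0,1\}^k$ the polynomial $\Psi(y)-\Psi(y^0)+\frac12\sum_t(y_t-t+\delta_t)^2$ has positive definite leading part, so all these polynomials are bounded below by $-C$ for some $C\ge0$ independent of $v$. If some type is $B$, every term of $\Phi(\sigma)$ has order $\ge g-C$. If all types are $A$, every term with $y\ne y^0$ has some $|m_t|\ge1$ and hence order $\ge g-C$, while the term $y=y^0$ is $\prod_tF_0(s_t)=1+O(q^{v+1})$ by \eqref{eq:closed}. So $\Phi(\sigma)=\chi(\sigma)+O(q^{g-C})$ for all states at time $v$, and $g\to\infty$.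
\end{proof}

\section{From the alternating sum to the product}\label{sec:product}

\subsection{A determinant}

By Proposition~\ref{prop:VPhi} and \eqref{eq:time0}, $G=\Phi(\sigma_0)$ is $(q;q)_\infty^{-k}$ times the sum over $y\in\mathcal O$ of $\operatorname{sgn}(y)$ times $q$ to the power
\[
\Psi(y)-\Psi(y^0)+\sum_t\Big(\frac{m_tH_t}2+\frac{m_t(m_t+1)}2\Big).
\]
Insert $m_t=y_t-t$. The coefficient of $y_t^2$ is $\frac{T-2}{4\kappa}+\frac12=\frac{T+2k}{4\kappa}=\frac N{2\kappa}$, which is where the modulus $2N=w+1+2k$ appears. The coefficient of $y_t$ is $-\frac T2+\frac{H_t}2-t+\frac12=-h_t$. The exponent vanishes at $y^0$, so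
\begin{equation}\label{eq:GQ}
G=\frac1{(q;q)_\infty^k}\sum_{y\in\mathcal O}\operatorname{sgn}(y)\,q^{Q(y)-Q(y^0)},\qquad Q(y)=\sum_t\Big(\frac N{2\kappa}y_t^2-h_ty_t\Big).
\end{equation}
The sum converges absolutely for $0<q<1$, and it suffices to evaluate it there. Put $p=q^{2N}$ and $x_t=q^{h_t}$. For $y_t=\varepsilon j-2\kappa n$,
\[
q^{\frac N{2\kappa}y_t^2-h_ty_t}=q^{\frac N{2\kappa}j^2}\,p^{\kappa n^2}x_t^{2\kappa n}(p^nx_t)^{-\varepsilon j}.
\]
Summing over $\varepsilon_t,n_t$ for fixed $\pi$, then over $\pi$, and using $\sum_j\frac N{2\kappa}j^2-Q(y^0)=\sum_tth_t$, we obtain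
\begin{equation}\label{eq:Gdet}
G=\frac{\prod_tx_t^{\,t}}{(q;q)_\infty^{k}}\det_{1\le t,j\le k}\big(D_j(x_t)\big),\qquad D_j(x)=\sum_{n\in\mathbb Z}p^{\kappa n^2}x^{2\kappa n}\big((p^nx)^{-j}-(p^nx)^{j}\big).
\end{equation}

\begin{lemma}[Macdonald's identity for $C_k^{(1)}$]\label{lem:det}
For $0<|p|<1$ and $x_1,\dots,x_k\in\mathbb C^*$,
\[
\det\big(D_j(x_t)\big)=(p;p)_\infty^k\,\Theta(x),\qquad\Theta(x)=\prod_{t}x_t^{-1}\theta(x_t^2;p)\prod_{s<t}x_t^{-1}\theta(x_t/x_s;p)\,\theta(x_tx_s;p).
\]
\end{lemma}

For $k=1$ this is \eqref{eq:jtp} with $x^2$ in place of $x$, split into even and odd $j$. In $\Theta$ the explicit powers of $x_t$ multiply to $\prod_tx_t^{-t}$. So the lemma with $x_t=q^{h_t}$, inserted in \eqref{eq:Gdet}, gives the product of Theorem~\ref{thm:general}. This proves Theorems~\ref{thm:general} and~\ref{thm:main}, and with them the conjecture, once the lemma is proved.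

\subsection{Proof of Lemma~\ref{lem:det}}

We show that both sides have the same zeros and the same behavior under $x_1\mapsto px_1$, so that their ratio is constant, and we find the constant at a point where all sums factor. Write $\theta(x)=\theta(x;p)$. From the definition, $\theta(px)=\theta(1/x)=-x^{-1}\theta(x)$, and the zeros of $\theta$ in $\mathbb C^*$ are the points of $p^{\mathbb Z}$, all simple.

\emph{The ratio is constant.} Replacing $n$ by $-n$, respectively $n+1$ by $n$, in the definition gives
\[
D_j(1/x)=-D_j(x),\qquad D_j(px)=p^{-\kappa}x^{-2\kappa}D_j(x).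
\]
Hence $D_j(\pm1)=0$. If $x^2=p$, then $x=p\cdot x^{-1}$ gives $D_j(x)=p^{-\kappa}x^{2\kappa}D_j(1/x)=-D_j(x)$, so $D_j(x)=0$. By the second rule $D_j$ vanishes at all $x$ with $x^2\in p^{\mathbb Z}$.

Let $U$ be the set where $\Theta\ne0$, that is, where no $x_t^2$, $x_t/x_s$, $x_tx_s$ ($s<t$) lies in $p^{\mathbb Z}$. It is the complement of the zero set of a nonzero holomorphic function on $(\mathbb C^*)^k$, hence connected. Take a point of $U$, fix $x_2,\dots,x_k$, and let $x_1$ vary. The factor $x_t^{-1}\theta(x_t/x_s)\theta(x_tx_s)$ is antisymmetric in $s,t$, because $\theta(x_s/x_t)=-(x_s/x_t)\theta(x_t/x_s)$. So $\Theta$ is antisymmetric, and as a function of $x_1$ it is a nonzero constant times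
\[
x_1^{-1}\theta(x_1^2)\prod_{s\ge2}x_1^{-1}\theta(x_1/x_s)\theta(x_1x_s).
\]
Its zeros are the points with $x_1^2\in p^{\mathbb Z}$ or $x_1\in x_s^{\pm1}p^{\mathbb Z}$, and the conditions on $x_2,\dots,x_k$ make the zero sets of the factors disjoint, so all zeros are simple. The determinant vanishes at these points too: its first row is zero or proportional to row $s$. Under $x_1\mapsto px_1$ the first factor is multiplied by $p^{-2}x_1^{-4}$ and each other factor by $p^{-1}x_1^{-2}$, in total by $p^{-\kappa}x_1^{-2\kappa}$, as is the determinant. So the ratio $\det/\Theta$ extends to a holomorphic function of $x_1\in\mathbb C^*$ invariant under $x_1\mapsto px_1$. It is bounded by its maximum on the annulus $|p|\le|x_1|\le1$, hence constant by Liouville's theorem. The ratio of two antisymmetric functions is symmetric, so all its partial derivatives vanish on $U$, and it is a constant $\rho$.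

\emph{The constant.} Take $x_t=\omega^t$ with $\omega=e^{\pi i/\kappa}$. This point lies in $U$, since $2t$ and $t\pm s$ are not divisible by $2\kappa$. As $\omega^{2\kappa}=1$,
\[
D_j(\omega^t)=\Big(\sum_np^{\kappa n^2+jn}\Big)(\omega^{-tj}-\omega^{tj}).
\]
Now $x^{-j}-x^j$ is $x^{-1}-x$ times a monic polynomial of degree $j-1$ in $x+x^{-1}$, so column operations and the Vandermonde determinant give
\[
\det(x_t^{-j}-x_t^{j})=\prod_tx_t^{-1}(1-x_t^2)\prod_{s<t}x_t^{-1}(1-x_t/x_s)(1-x_tx_s),
\]
where we used $x_t+x_t^{-1}-x_s-x_s^{-1}=x_t^{-1}(1-x_t/x_s)(1-x_tx_s)$. These are the factors of $\Theta$ that do not involve $p$; they are nonzero at our point and cancel. Therefore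
\[
\rho=\frac{\prod_{j=1}^k\sum_np^{\kappa n^2+jn}}{\prod_{n\ge1}\Pi(p^n)},\qquad\Pi(u)=\prod_{z\in\mathcal M}(1-u\omega^z),
\]
where $\mathcal M$ is the multiset of residues modulo $2\kappa$ formed by $\pm2t$ for $1\le t\le k$ and $\pm s\pm t$ for $s<t$ (all four signs).

By \eqref{eq:jtp} with base $p^{2\kappa}$ and $x=-p^{\kappa+j}$, the $j$-th sum is $(p^{2\kappa},-p^{\kappa+j},-p^{\kappa-j};p^{2\kappa})_\infty$. The numbers $\kappa\pm j$ run through $\{1,\dots,2\kappa-1\}\setminus\{\kappa\}$, so the numerator is
\[
(p^{2\kappa};p^{2\kappa})_\infty^k\,\frac{(-p;p)_\infty}{(-p^\kappa;p^\kappa)_\infty}=(p^{2\kappa};p^{2\kappa})_\infty^{k-1}(p^\kappa;p^\kappa)_\infty(-p;p)_\infty.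
\]

For the denominator let $S=\{\pm1,\dots,\pm k\}=\mathbb Z/2\kappa\setminus\{0,\kappa\}$, write $[\,\cdot\,]$ for $1$ if a statement is true and $0$ otherwise, and count the pairs $(i,i')\in S^2$ with $i+i'=z$ in two ways. They correspond to the $i\notin\{0,\kappa,z,z+\kappa\}$, so their number is $2\kappa-4+2[z\in\{0,\kappa\}]$. On the other hand, the pairs with $i'=i$ number $\Lambda(z)=2[z\text{ even}]-2[z=0]$, those with $i'=-i$ number $2k[z=0]$, and the others give every $\pm s\pm t$ twice. Since $\Lambda(z)$ is the multiplicity of $z$ among the $\pm2t$, the multiplicity of $z$ in $\mathcal M$ is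
\[
\Lambda(z)+\tfrac12\big(2\kappa-4+2[z\in\{0,\kappa\}]-\Lambda(z)-2k[z=0]\big)=\kappa-2+[z\text{ even}]+[z=\kappa]-k[z=0].
\]
The product of $1-u\omega^z$ over all $z$ is $1-u^{2\kappa}$, over even $z$ it is $1-u^\kappa$, and $\omega^\kappa=-1$. Hence $\Pi(u)=(1-u^{2\kappa})^{k-1}(1-u^\kappa)(1+u)(1-u)^{-k}$, and dividing gives $\rho=(p;p)_\infty^k$. \qed

\section{Counting the parts}\label{sec:bivariate}

Proposition~\ref{prop:VPhi} holds at every time, not only at time $0$. Starting the walks later by an even time $2\mu$ adds $2\mu$ to every part, and so records the number of parts.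

\begin{theorem}\label{thm:bivariate}
In the setting of Theorem~\ref{thm:general} let $G(z,q)=\sum z^{\#\mathrm{parts}}q^n$, summed over the admissible partitions, $n$ being the number partitioned. With $\mathcal O$, $\operatorname{sgn}$, $\Psi$, $y^0$ as in Section~\ref{sec:many} and $m_t=y_t-t$,
\[
G(z,q)=\sum_{y\in\mathcal O}\operatorname{sgn}(y)\,q^{\Psi(y)-\Psi(y^0)}\prod_{t=1}^kq^{\frac{m_tH_t+m_t(m_t+1)}2}\sum_{r}\frac{z^{r+m_t/2}\,q^{r(r+m_t)}}{(q)_r(q)_{r+m_t}}.
\]
\end{theorem}

\begin{proof}
Let $\mu\in\mathbb N_0$. A shift of time by $2\mu$ preserves the parity condition on sites, so $G(q^{2\mu},q)$ is $V$ of the state at time $2\mu$ with heights $H_t$ and all types $A$. By \eqref{eq:closed},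
\[
F_m(\mu+\tfrac H2,\mu-\tfrac H2)=q^{\frac{mH+m(m+1)}2}\sum_r\frac{q^{2\mu(r+m/2)}q^{r(r+m)}}{(q)_r(q)_{r+m}},
\]
so Proposition~\ref{prop:VPhi} proves the formula for $z=q^{2\mu}$.

To pass to the indeterminate $z$, expand the right side into terms indexed by $y$ and $r_1,\dots,r_k$. The exponent $\sum_t(r_t+m_t/2)$ of $z$ is an integer by \eqref{eq:even}, and it is nonnegative because a nonzero term has $r_t\ge\max(0,-m_t)$, so $r_t+\frac{m_t}2\ge\frac{|m_t|}2$. The exponents of $q$ are integers, by \eqref{eq:even} and since all $H_t$ have the same parity. The order in $q$ of a term is that of the corresponding term for $\mu=0$. By the estimate after \eqref{eq:Phi} and $r^2+s^2\ge\frac12(r^2+m^2)$, it is at least $\Psi(y)+\frac18\sum_t(r_t^2+m_t^2)-\mathrm{const}$, so only finitely many terms have order below a given bound. On the left side the coefficient of $q^n$ is a polynomial in $z$ of degree at most $n$. Thus the difference of the two sides has the form $\sum_{i\ge0}z^i\eta_i(q)$ with all $\eta_i\in q^{-C}\mathbb Z[[q]]$ for a fixed $C$, and it vanishes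 at $z=q^{2\mu}$. If it were nonzero, let $j$ be least with $\eta_j\ne0$. Then $0=\sum_{i\ge j}q^{2\mu(i-j)}\eta_i=\eta_j+O(q^{2\mu-C})$ for all $\mu\ge1$, so $\eta_j=0$, a contradiction.
\end{proof}

\section{The dual product}\label{sec:dual}

We prove Theorem~\ref{thm:dual}. The numbers $h_t$ and $b_j$ come from complementary subsets of one set, and the product of all theta factors that involve a fixed element of this set does not depend on the element. This lets us trade a subset for its complement.

Let $p=q^{2N}$ with $N=\ell+k$, and $I=\{\frac12,\frac32,\dots,N-\frac12\}$. For $Y\subseteq I$ put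
\[
\Gamma(Y)=\prod_{x\in Y}\theta(q^{2x};p),\qquad\Delta(Y)=\prod_{x<y\text{ in }Y}\theta(q^{y-x};p)\,\theta(q^{x+y};p).
\]
Both are unchanged if $Y$ is replaced by $\{N-x:x\in Y\}$, because $\theta(q^a;p)=\theta(q^{2N-a};p)$. So with $Y=\{N-h_t:1\le t\le k\}$, Theorem~\ref{thm:main} reads
\begin{equation}\label{eq:mainY}
\sum_na_nq^n=\big((p;p)_\infty/(q;q)_\infty\big)^k\,\Gamma(Y)\Delta(Y).
\end{equation}

Consider the word $*^{k_0}|*^{k_1}|\cdots|*^{k_\ell}$ of $k$ stars and $\ell$ bars, and number its places by the elements of $I$ from left to right. The $s$-th star is preceded by $s-1$ stars and $i_{k+1-s}$ bars, so it is at place $i_{k+1-s}+s-\frac12=N-h_{k+1-s}$. The $j$-th bar is at place $k_0+\dots+k_{j-1}+j-\frac12=b_j$. Hence the complement of $Y$ in $I$ is $Y'=\{b_1,\dots,b_\ell\}$.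

Fix $x\in I$. The numbers $\pm y$, $y\in I$, are $2N$ consecutive elements of $\frac12+\mathbb Z$, so the integers $x\pm y$ run once through the residues modulo $2N$; the choice $y=x$ gives $0$ and $2x$. By \eqref{eq:thetaperiodic}, $\theta(q^a;p)$ with $1\le a\le2N-1$ depends only on $\pm a$ modulo $2N$. Therefore
\[
\theta(q^{2x};p)\prod_{y\in I,\ y\ne x}\theta(q^{|x-y|};p)\,\theta(q^{x+y};p)=\prod_{a=1}^{2N-1}\theta(q^a;p)=R,\qquad R=\frac{(q;q)_\infty^2}{(p;p)_\infty^2}.
\]
Multiply this over $x\in Y$, and separately over $x\in Y'$. With $Z=\prod_{x\in Y,\,y\in Y'}\theta(q^{|x-y|};p)\,\theta(q^{x+y};p)$ we get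
\[
\Gamma(Y)\Delta(Y)^2Z=R^k,\qquad\Gamma(Y')\Delta(Y')^2Z=R^\ell.
\]
Moreover $\Gamma(Y)\Gamma(Y')=\Gamma(I)$ is the product of $\theta(q^a;p)$ over the odd $a$ with $1\le a\le2N-1$, which is $(q;q^2)_\infty^2$. Dividing the two equations and multiplying by $\Gamma(Y)\Gamma(Y')\Delta(Y')^2$ gives $(\Gamma(Y)\Delta(Y))^2=R^{k-\ell}(q;q^2)_\infty^2\Delta(Y')^2$. All series have constant term $1$, so we may take square roots:
\[
\Gamma(Y)\Delta(Y)=\big((q;q)_\infty/(p;p)_\infty\big)^{k-\ell}(q;q^2)_\infty\,\Delta(Y').
\]
Inserting this in \eqref{eq:mainY} and using $(q;q^2)_\infty/(q;q)_\infty=1/(q^2;q^2)_\infty$ gives Theorem~\ref{thm:dual}. \qed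

\begin{thebibliography}{1}
\bibitem{Primc} Mirko Primc, \emph{New partition identities for odd w odd}, arXiv:2301.12484 (2023).
\end{thebibliography}
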